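\title{A counterexample to the matrix generating hypothesis in noncommutative stable homotopy}


\begin{abstract}
In Thom's noncommutative stable homotopy category of separable $C^*$-algebras, the matrix algebras $M_n(\mathbb C)$ generate the subcategory of noncommutative finite spectra. The matrix generating hypothesis asserts that a morphism of noncommutative finite spectra is zero as soon as it induces zero on the groups of morphisms out of all shifted matrix algebras. We show that this fails, already in the thick subcategory generated by $\mathbb C$ and $M_2(\mathbb C)$. The proof plays two facts against each other: there are no nonzero stable morphisms from $M_m(\mathbb C)$ to $\mathbb C$ for $m\ge 2$, while the corner embedding $\mathbb C\to M_m(\mathbb C)$ is split injective on morphisms out of $\mathbb C$ after localization at a prime $p>m$. The second fact is proved by passing from commuting matrices to their joint eigenvalues.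
\end{abstract}

\section{The question and the result}\label{sec:intro}

Freyd's generating hypothesis is the statement that a map of finite spectra that induces zero on all stable homotopy groups is null-homotopic. The sphere plays two roles in it: finite spectra are built from spheres, and spheres are the objects with which maps are tested. This paper concerns a counterpart for $C^*$-algebras. A pointed compact metrizable space $X$ is encoded by the commutative algebra $C_0(X\setminus\{*\})$; the sphere $S^k$ corresponds to $C_0(\mathbb R^k)$, and $S^0$ corresponds to $\mathbb C$. Among noncommutative algebras the matrix algebras $M_n=M_n(\mathbb C)$ are further building blocks of the same size as $\mathbb C=M_1$, and it is natural to let all of them play both roles.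

The setting is Thom's noncommutative stable homotopy category $\mathtt{NSH}$. Its objects are pairs $(A,i)$ with $A$ a separable $C^*$-algebra and $i\in\mathbb Z$; we write $A=(A,0)$, and $(A,i)$ is the $i$-fold shift of $A$. Its morphism groups are
\begin{equation}\label{eq:mor}
\mathtt{NSH}((A,i),(B,j))=\varinjlim_{k}\,[[\Sigma^{k+i}A,\Sigma^{k+j}B]],
\end{equation}
where $\Sigma=C_0(\mathbb R)\hat\otimes-$ is the suspension, $[[C,D]]$ is the set of homotopy classes of asymptotic morphisms $C\to D$ (recalled in Section~\ref{sec:nsh}), and the colimit is taken along suspension. The category $\mathtt{NSH}$ is tensor triangulated under the maximal tensor product $\hat\otimes$, which generalizes the smash product of finite spectra. No stabilization by the compact operators is built into \eqref{eq:mor}, and we will see in Remark~\ref{rem:distinct} that the algebras $M_n$ are pairwise non-isomorphic objects. The category $\mathtt{NSH}^f$ of \emph{noncommutative finite spectra} is the smallest thick tensor triangulated subcategory of $\mathtt{NSH}$ that contains $M_n$ for all $n\in\mathbb N=\{1,2,\dots\}$. The following question is posed in \cite{Mahanta}.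

\begin{quote}
\textbf{Matrix generating hypothesis.} Let $f\colon A\to B$ be a morphism of $\mathtt{NSH}^f$ such that the induced map $\mathtt{NSH}^f(M_n,(A,i))\to\mathtt{NSH}^f(M_n,(B,i))$ is zero for all $n\in\mathbb N$ and $i\in\mathbb Z$. Is $f=0$?
\end{quote}

Shifting source and target simultaneously only reindexes the colimit \eqref{eq:mor}, so the hypothesis on $f$ says that $\mathtt{NSH}((M_n,i),f)=0$ for all $n$ and $i$. We call such a morphism $f$ a \emph{ghost}.

For a set $\mathcal S$ of objects, let $\langle\mathcal S\rangle$ be the thick subcategory of $\mathtt{NSH}$ that it generates: the smallest full triangulated subcategory that contains $\mathcal S$ and is closed under isomorphisms and direct summands. Two observations indicate what one might expect. First, the test objects detect objects. If $X\in\langle M_n:n\in\mathbb N\rangle$ and $\mathrm{id}_X$ is a ghost, then every $M_n$ belongs to the class of objects $Y$ all of whose shifts have only the zero morphism to $X$. This class is thick (see (T3) below), so it contains $X$, and $\mathrm{id}_X=0$. The question asks whether this extends from identities to all morphisms.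 Second, we will see that $\mathtt{NSH}((\mathbb C,i),\mathbb C)$ is the stable homotopy group of spheres $\pi^s_{-i}$, and that the objects $(M_n,i)$ with $n\ge 2$ have no nonzero morphisms into $\langle\mathbb C\rangle$. On $\langle\mathbb C\rangle$ the question therefore reduces to the single test object $\mathbb C$, which is the direct counterpart of Freyd's hypothesis. One might conclude that the question cannot be separated from Freyd's. It can, because the interaction of two different matrix algebras already produces a nonzero ghost.

\begin{theorem}\label{thm:main}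
Let $m\ge 2$ and let $p>m$ be a prime. There are objects $Q\in\langle\mathbb C,M_m\rangle$ and $T\in\langle\mathbb C\rangle$ and a morphism $w\colon Q\to T[1]$ such that $w\neq 0$ and $\mathtt{NSH}((M_n,i),w)=0$ for all $n\in\mathbb N$ and $i\in\mathbb Z$.
\end{theorem}

\begin{corollary}\label{cor:main}
The matrix generating hypothesis fails in $\mathtt{NSH}^f$. The analogous statement for $\langle M_n:n\in N\rangle$ with test objects $M_n$, $n\in N$, fails for every $N\subseteq\mathbb N$ with $1\in N$ and $N\ne\{1\}$.
\end{corollary}

\begin{proof}
The subcategory $\mathtt{NSH}^f$ is full and thick and contains $\mathbb C$ and $M_2$, so the morphism $w$ for $m=2$, $p=3$ lies in it. For the second statement take $m\in N$ with $m\ge2$ and any prime $p>m$.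
\end{proof}

The proof does not depend on the status of Freyd's generating hypothesis. Section~\ref{sec:formal} isolates the formal mechanism, and Section~\ref{sec:orth} proves the vanishing of morphisms from larger to smaller matrix algebras. Sections~\ref{sec:comm} and~\ref{sec:eig} express morphisms from shifts of $\mathbb C$ to $M_m$ through spaces of commuting matrices and compare them with symmetric powers of spheres. Section~\ref{sec:proof} assembles the counterexample.

\section{Facts about the category}\label{sec:nsh}

``Homomorphism of $C^*$-algebras'' always means $*$-homomorphism. We have $\Sigma^kA=C_0(\mathbb R^k,A)$, and $M_m^{sa}$ denotes the real vector space of self-adjoint matrices.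

An asymptotic morphism $A\to B$ is a family of maps $\varphi_t\colon A\to B$, $t\in[1,\infty)$, such that $t\mapsto\varphi_t(a)$ is continuous and bounded for each $a$, and such that the defects of linearity, multiplicativity and compatibility with $*$ tend to $0$ in norm as $t\to\infty$. Put
\[
\mathfrak AB=C_b([1,\infty),B)/C_0([1,\infty),B).
\]
We use the following standard facts.
\begin{itemize}
\item[(A1)] Asymptotic morphisms $A\to B$ up to asymptotic equality, which implies homotopy, are the homomorphisms $A\to\mathfrak AB$. A homotopy from $\Phi_0$ to $\Phi_1$ is a homomorphism $H\colon A\to\mathfrak A(C([0,1],B))$ whose composite with the map induced by evaluation at $s$ is $\Phi_s$ for $s=0,1$.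
\item[(A2)] A homomorphism $\varphi\colon A\to B$ defines the constant asymptotic morphism $\varphi_t=\varphi$. This gives a map $[A,B]\to[[A,B]]$ from homotopy classes of homomorphisms, which is compatible with composition and with suspension, $\Sigma\varphi=\mathrm{id}\otimes\varphi$.
\item[(A3)] Addition in \eqref{eq:mor} is concatenation in a suspension coordinate of the target, and the zero homomorphism represents $0$.
\end{itemize}
The translation functor $[1]$ of the triangulated category $\mathtt{NSH}$ takes $(A,i)$ to $(A,i\pm1)$; the sign convention plays no role, since every statement below is made for all shifts. About exact triangles we need only what holds in every triangulated category $\mathcal T$.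
\begin{itemize}
\item[(T1)] Every morphism $f\colon X\to Y$ is part of an exact triangle $X\xrightarrow{f}Y\to Z\to X[1]$, and a commutative square on the first two terms of two exact triangles extends to a morphism of triangles.
\item[(T2)] For every object $G$, the functors $\mathcal T(G,-)$ and $\mathcal T(-,G)$ take exact triangles to long exact sequences of abelian groups.
\item[(T3)] For fixed $X$, the objects $Y$ with $\mathcal T(Y[i],X)=0$ for all $i$ form a thick subcategory, and so do, for fixed $Y$, the objects $X$ with $\mathcal T(Y,X[i])=0$ for all $i$. Indeed, closure under cones follows from (T2), and closure under summands from additivity.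
\end{itemize}

\section{Ghosts from one-way morphisms}\label{sec:formal}

The mechanism behind Theorem~\ref{thm:main} is visible in linear algebra.

\begin{example}\label{ex:toy}
Let $\mathbb F$ be a field. Consider the abelian category whose objects are linear maps $W=(W_2\xrightarrow{\phi}W_1)$ of finite-dimensional vector spaces and whose morphisms are commutative squares. Let
\[
P_1=(0\to\mathbb F),\qquad P_2=(\mathbb F\xrightarrow{\mathrm{id}}\mathbb F),\qquad S=(\mathbb F\to0).
\]
A morphism $P_1\to W$ is a vector of $W_1$. A morphism $P_2\to W$ is determined by a vector $v\in W_2$, since its other component must send $1$ to $\phi(v)$. So $\mathrm{Hom}(P_r,W)=W_r$ is exact in $W$, and $P_1,P_2$ are projective. In particular $\mathrm{Hom}(P_1,P_2)=\mathbb F$ and $\mathrm{Hom}(P_2,P_1)=0$: morphisms go one way. The exact sequence $0\to P_1\to P_2\to S\to0$ does not split, because a splitting would give a nonzero morphism $P_2\to P_1$. Hence its class $w\colon S\to P_1[1]$ in the bounded derived category, where morphisms $S\to P_1[1]$ form the group $\mathrm{Ext}^1(S,P_1)$, is nonzero. On the other hand, since $P_r$ is projective, there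 are nonzero morphisms $P_r[j]\to S$ only for $j=0$ and nonzero morphisms $P_r[j]\to P_1[1]$ only for $j=1$. So $w$ induces zero on morphisms out of every $P_r[j]$.
\end{example}

The general statement behind the example is as follows.

\begin{lemma}\label{lem:formal}
Let $\mathcal T$ be a triangulated category, $\mathcal G$ a class of objects closed under $[1]$ and $[-1]$, and $T\xrightarrow{u}T'\to Q\xrightarrow{w}T[1]$ an exact triangle.
\begin{itemize}
\item[(a)] If $u_*\colon\mathcal T(G,T)\to\mathcal T(G,T')$ is injective for all $G\in\mathcal G$, then $\mathcal T(G,w)=0$ for all $G\in\mathcal G$.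
\item[(b)] If $T\ne0$ and $\mathcal T(T',T)=0$, then $w\neq0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (T2), the image of $w_*\colon\mathcal T(G,Q)\to\mathcal T(G,T[1])$ is the kernel of $u[1]_*\colon\mathcal T(G,T[1])\to\mathcal T(G,T'[1])$. Translation identifies the latter map with $u_*$ on $\mathcal T(G[-1],-)$, which is injective.

(b) By (T2) the sequence $\mathcal T(T',T)\xrightarrow{u^*}\mathcal T(T,T)\to\mathcal T(Q[-1],T)$ is exact, and the second map sends $\mathrm{id}_T$ to $\pm w[-1]$. If $w=0$, then $\mathrm{id}_T$ lies in the image of $\mathcal T(T',T)=0$, so $T=0$.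
\end{proof}

In words: $u$ looks like a monomorphism to all test objects, but it has no left inverse, and $w$ is the obstruction. In $\mathtt{NSH}$ the roles of $P_1$, $P_2$ and the inclusion $P_1\to P_2$ are played by $\mathbb C$, $M_m$ and the corner embedding
\[
\alpha\colon\mathbb C\to M_m,\qquad\lambda\mapsto\lambda e_{11},
\]
where $e_{ab}$ are the matrix units. Hypothesis (b), and hypothesis (a) for the test objects $(M_n,i)$ with $n\ge2$, will follow from a vanishing statement. The real work is hypothesis (a) for the test objects $(\mathbb C,i)$, that is, showing that $\alpha_*$ loses no information about the stable homotopy groups of spheres. We prove this only after localization at a prime $p>m$, and for that reason $u$ will be the reduction of $\alpha$ modulo $p$ rather than $\alpha$ itself.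

\section{No morphisms from larger to smaller matrix algebras}\label{sec:orth}

There is no nonzero homomorphism $M_n\to M_m$ for $n>m$. To see that this survives suspension and the passage to asymptotic morphisms, we need a reason that is inherited by function algebras, subalgebras and quotients. Polynomial identities have this property. Let
\[
S_d(x_1,\dots,x_d)=\sum_{\tau\in\mathfrak S_d}\operatorname{sgn}(\tau)\,x_{\tau(1)}\cdots x_{\tau(d)}
\]
be the standard polynomial. The Amitsur--Levitzki theorem says that $S_{2m}$ vanishes identically on $M_m$. For $m=1$ this is the identity $x_1x_2-x_2x_1=0$ in $\mathbb C$, and this case is the only one that the proof of Theorem~\ref{thm:main} uses.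

\begin{lemma}\label{lem:orth}
If $n>m\ge1$, then $\mathtt{NSH}(Y,X)=0$ for all $Y\in\langle M_n\rangle$ and $X\in\langle M_m\rangle$.
\end{lemma}

\begin{proof}
Suppose that $\mathtt{NSH}((M_n,i),(M_m,j))=0$ for all $i,j$. By (T3) in the first variable, $\mathtt{NSH}(Y,M_m[j])=0$ for all $Y\in\langle M_n\rangle$ and all $j$, and then (T3) in the second variable gives the lemma. By \eqref{eq:mor}, (A1) and (A3) it is thus enough to show that every homomorphism
\[
\Phi\colon C_0(\mathbb R^a,M_n)\to D=\mathfrak A\bigl(C_0(\mathbb R^b,M_m)\bigr)
\]
is zero.

The algebra $D$ is a quotient of an algebra of $M_m$-valued functions on $[1,\infty)\times\mathbb R^b$ with pointwise operations, so $S_{2m}$ vanishes on $D$. Suppose $\Phi\ne0$. The kernel of $\Phi$ is a proper closed ideal of $C_0(\mathbb R^a,M_n)$, hence consists of the functions that vanish on a nonempty closed set $Z\subseteq\mathbb R^a$, and the image of $\Phi$ is isomorphic to $C_0(Z,M_n)$. Evaluation at a point of $Z$ exhibits $M_n$ as a quotient of a subalgebra of $D$, so $S_{2m}$ vanishes on $M_n$. Sorting the terms by their first factor gives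
\[
S_{d+1}(x_1,\dots,x_{d+1})=\sum_{r=1}^{d+1}(-1)^{r-1}x_r\,S_d(x_1,\dots,\widehat{x_r},\dots,x_{d+1}),
\]
so $S_d$ vanishes on $M_n$ for all $d\ge 2m$, in particular for $d=2n-1$.

Now evaluate $S_{2n-1}$ on the $2n-1$ matrix units $e_{11},e_{12},e_{22},e_{23},\dots,e_{n-1,n},e_{nn}$. A product of matrix units is nonzero only if the second index of each factor equals the first index of the next. Since each of our units $e_{ab}$ has $b\in\{a,a+1\}$, the indices in a nonzero product of all of them never decrease. So the factors $e_{12},e_{23},\dots,e_{n-1,n}$ occur in this order, and $e_{aa}$ stands after $e_{a-1,a}$ and before $e_{a,a+1}$. Only the displayed order is left, and $S_{2n-1}(e_{11},e_{12},\dots,e_{nn})=e_{1n}\ne0$. This is a contradiction.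
\end{proof}

\section{Morphisms out of $\mathbb C$ and commuting matrices}\label{sec:comm}

Let $m\ge1$. By \eqref{eq:mor}, the group $\mathtt{NSH}((\mathbb C,i),M_m)$ is the colimit of the sets $[[C_0(\mathbb R^{k+i}),C_0(\mathbb R^k,M_m)]]$. We first describe honest homomorphisms as maps into a space of matrices, and then show that asymptotic morphisms give nothing more.

\subsection*{The spaces $V_{d,m}$}
Let $d\ge1$. Let $S^d\subset\mathbb R^{d+1}$ be the unit sphere with coordinate functions $x_0,\dots,x_d$ and base point $*=(1,0,\dots,0)$, and fix an identification $\mathbb R^d=S^d\setminus\{*\}$, so that $S^d$ is the one-point compactification of $\mathbb R^d$ and $S^1\wedge S^d=S^{d+1}$. Put $E=(M_m^{sa})^{d+1}$ with any norm, and let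
\[
V_{d,m}=\Bigl\{(X_0,\dots,X_d)\in E:\ [X_\mu,X_\nu]=0\ \text{for all }\mu,\nu,\ \ \sum_\nu X_\nu^2=1\Bigr\},
\]
with base point $(1,0,\dots,0)$. It is closed and bounded, hence compact, and $V_{d,1}=S^d$.

\begin{example}\label{ex:unitary}
The map $(X_0,X_1)\mapsto X_0+\sqrt{-1}\,X_1$ is a homeomorphism $V_{1,m}\to U(m)$ that takes the base point to $1$. Indeed, for commuting self-adjoint $X_0,X_1$ and $g=X_0+\sqrt{-1}\,X_1$ one has $gg^*=X_0^2+X_1^2$, and the inverse sends a unitary to its real and imaginary parts, which commute because it is normal.
\end{example}

A unital homomorphism $g\colon C(S^d)\to M_m$ gives the point $(g(x_0),\dots,g(x_d))$ of $V_{d,m}$, and is determined by it because polynomials in the $x_\nu$ are dense. Conversely, the entries of a point of $V_{d,m}$ can be diagonalized by one unitary $\upsilon$; the $m$ joint eigenvalues $z_1,\dots,z_m\in\mathbb R^{d+1}$ lie on $S^d$ because $\sum X_\nu^2=1$; and the point comes from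
\begin{equation}\label{eq:diag}
g=\upsilon\,\mathrm{diag}(\mathrm{ev}_{z_1},\dots,\mathrm{ev}_{z_m})\,\upsilon^*,
\end{equation}
where $\mathrm{ev}_z$ is evaluation at $z$. This bijection is a homeomorphism for the topology of pointwise norm convergence of homomorphisms: $g(h)$ depends continuously on the tuple when $h$ is a polynomial in the $x_\nu$, and then for all $h$, by density and $\|g(h)\|\le\|h\|$. Since $C(S^d)$ is the unitization of $C_0(\mathbb R^d)$, restriction identifies unital homomorphisms $C(S^d)\to M_m$ with all homomorphisms $C_0(\mathbb R^d)\to M_m$. From now on we identify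
\[
V_{d,m}=\mathrm{Hom}(C_0(\mathbb R^d),M_m).
\]
The base point is the zero homomorphism, and $\mathrm{ev}_*=0$ in \eqref{eq:diag}. A homomorphism $\varphi\colon C_0(\mathbb R^d)\to C_0(\mathbb R^l,M_m)$ is a family $(\varphi_y)_{y\in\mathbb R^l}$ in $V_{d,m}$ that is continuous in $y$ and tends to $0$ as $y\to\infty$, that is, a based map $S^l\to V_{d,m}$. In the same way homotopies of homomorphisms are based homotopies.

\subsection*{From asymptotic morphisms to homomorphisms}
An asymptotic morphism gives tuples of matrices that satisfy the equations of $V_{d,m}$ only approximately. Because the matrix size $m$ is fixed, compactness forces such tuples to be close to $V_{d,m}$. What is needed in addition is a way to move them onto $V_{d,m}$ continuously in all parameters, and this is a neighborhood retraction.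

\begin{lemma}\label{lem:asym}
For $d\ge1$ and $l\ge0$ the natural map
\[
[S^l,V_{d,m}]_*=[C_0(\mathbb R^d),C_0(\mathbb R^l,M_m)]\longrightarrow[[C_0(\mathbb R^d),C_0(\mathbb R^l,M_m)]]
\]
is bijective.
\end{lemma}

\begin{proof}
Write $V=V_{d,m}$, $A=C_0(\mathbb R^d)$, $B=C_0(\mathbb R^l,M_m)$, and let $\infty$ be the base point of $S^l$. The set $V$ is a compact real algebraic subset of $E$, so it is triangulable by the theorem of \L{}ojasiewicz. A subspace of a Euclidean space that is homeomorphic to a finite simplicial complex is a retract of an open neighborhood. Fix an open set $\mathcal U\supset V$ in $E$, a retraction $\rho\colon\mathcal U\to V$, and, by compactness of $V$, a number $\varepsilon>0$ such that $\mathcal U$ contains all points at distance less than $\varepsilon$ from $V$.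

The functions $c_\nu=x_\nu-\delta_{\nu0}$ vanish at $*$ and separate the points of $S^d\setminus\{*\}$, and $c_0$ has no zero there. By the Stone--Weierstrass theorem they generate $A$. They commute, and
\[
\sum_\nu c_\nu^2+2c_0=\Bigl(\sum_\nu x_\nu^2-2x_0+1\Bigr)+2x_0-2=0 .
\]

\emph{Lifted tuples.} Let $(Y,Y_0)$ be $(S^l,\{\infty\})$ or $(S^l\times[0,1],\{\infty\}\times[0,1])$, and let $B_Y$ be the algebra of continuous functions $Y\to M_m$ that vanish on $Y_0$; it is $B$ or $C([0,1],B)$. Given $\Phi\colon A\to\mathfrak AB_Y$, choose self-adjoint lifts $\tilde c_\nu\in C_b([1,\infty),B_Y)$ of $\Phi(c_\nu)$ (the real part of any lift will do) and put $X_\nu=\tilde c_\nu+\delta_{\nu0}1$. We call $X=(X_0,\dots,X_d)\colon[1,\infty)\times Y\to E$ a \emph{lifted tuple} of $\Phi$. It is bounded and continuous, and $X(t,y)$ is the base point of $V$ for $y\in Y_0$. The relations among the $c_\nu$ hold among the $\Phi(c_\nu)$, so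
\[
[X_\mu,X_\nu]=[\tilde c_\mu,\tilde c_\nu]\to0,\qquad\sum_\nu X_\nu^2-1=\sum_\nu\tilde c_\nu^2+2\tilde c_0\to0
\]
as $t\to\infty$, uniformly on $Y$. Hence for every sequence $(t_j,y_j)$ with $t_j\to\infty$, a subsequence of the bounded sequence $X(t_j,y_j)$ converges, and its limit $v$ satisfies the equations of $V$. Along this subsequence the distance to $V$ tends to $0$ and $\rho X(t_j,y_j)\to\rho(v)=v$. Since the sequence was arbitrary,
\begin{equation}\label{eq:close}
\operatorname{dist}(X(t,y),V)\to0\quad\text{and}\quad\|\rho X(t,y)-X(t,y)\|\to0\quad\text{uniformly in }y.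
\end{equation}
In particular there is $t_0$ such that $\rho X(t,y)$ is defined for all $t\ge t_0$ and all $y$.

\emph{An invariant.} For $\Phi\colon A\to\mathfrak AB$ with lifted tuple $X$, let $\kappa(\Phi)\in[S^l,V]_*$ be the class of $\rho X(t,\cdot)$ for $t\ge t_0$. Varying $t$ is a based homotopy, so the class does not depend on $t$. If $X'$ is another lifted tuple, then $\|X-X'\|\to0$ uniformly in $y$. For large $t$, $X(t,y)$ is within $\varepsilon/2$ of $V$ and of $X'(t,y)$ for all $y$, so the segment from $X(t,y)$ to $X'(t,y)$ lies in $\mathcal U$; it is constant for $y=\infty$. Applying $\rho$ to these segments gives a based homotopy from $\rho X(t,\cdot)$ to $\rho X'(t,\cdot)$. So $\kappa(\Phi)$ depends only on $\Phi$. If $H$ is a homotopy from $\Phi_0$ to $\Phi_1$ with lifted tuple $X(t,y,s)$, then $X(\cdot,\cdot,s)$ is a lifted tuple of $\Phi_s$ for $s=0,1$, and for large $t$ the map $(y,s)\mapsto\rho X(t,y,s)$ is a based homotopy. So $\kappa$ descends to $[[A,B]]$.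

\emph{Injectivity.} If $\Phi$ is the constant asymptotic morphism of a homomorphism that corresponds to $v\colon S^l\to V$, then $X(t,y)=v(y)$ is a lifted tuple, and $\kappa(\Phi)=[v]$. So $\kappa$ is a left inverse of the natural map.

\emph{Surjectivity.} Let $\Phi\colon A\to\mathfrak AB$ have lifted tuple $X$. For $t\ge t_0$ let $\psi_t\colon A\to B$ be the homomorphism that corresponds to $\rho X(t,\cdot)$, and let $\psi_t=\psi_{t_0}$ for $t\le t_0$. For $a\in A$ the matrix $\psi_t(a)(y)$ is jointly continuous in $(t,y)$ and $S^l$ is compact, so $t\mapsto\psi_t(a)$ is norm continuous; it is bounded by $\|a\|$. Thus $(\psi_t)$ defines a homomorphism $\Psi\colon A\to\mathfrak AB$. For $t\ge t_0$ we have $\psi_t(c_\nu)-\tilde c_\nu(t)=(\rho X)_\nu(t,\cdot)-X_\nu(t,\cdot)$, which tends to $0$ by \eqref{eq:close}. So $\Psi$ and $\Phi$ agree on the generators $c_\nu$, and $\Psi=\Phi$. Finally, the homomorphisms $\psi_{t_0+s(t-t_0)}$, $s\in[0,1]$, for $t\ge t_0$, together with $\psi_{t_0}$ for $t\le t_0$, define a homomorphism $A\to C_b([1,\infty),C([0,1],B))$. It is a homotopy from the constant asymptotic morphism $\psi_{t_0}$ to $\Phi$.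
\end{proof}

\subsection*{Suspension}
For $s\in S^1$ and $g\in V_{d,m}$ let $\mathrm{ev}_s\otimes g\in V_{d+1,m}$ be the homomorphism on $C_0(\mathbb R^{d+1})=C_0(\mathbb R)\otimes C_0(\mathbb R^d)$ given by $h_1\otimes h_2\mapsto h_1(s)g(h_2)$. This expression is continuous in $(s,g)\in S^1\times V_{d,m}$, also at $s=*$, because its norm is at most $|h_1(s)|\,\|h_2\|$. Sums of elementary tensors are dense and homomorphisms are contractive, so $(s,g)\mapsto\mathrm{ev}_s\otimes g$ is continuous. It is zero if $s$ or $g$ is the base point, so it induces a based map
\[
\sigma\colon S^1\wedge V_{d,m}\to V_{d+1,m}.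
\]
If $\varphi$ corresponds to $v\colon S^l\to V_{d,m}$, then $\Sigma\varphi$ at the point $(s,y)$ is $\mathrm{ev}_s\otimes\varphi_y$, so $\Sigma\varphi$ corresponds to $\sigma\circ(1\wedge v)\colon S^1\wedge S^l\to V_{d+1,m}$. By Lemma~\ref{lem:asym} and (A2),
\begin{equation}\label{eq:groups}
\mathtt{NSH}((\mathbb C,i),M_m)=\varinjlim_k\pi_k(V_{k+i,m}),
\end{equation}
with transition maps $[v]\mapsto[\sigma\circ(1\wedge v)]$. This is an identification of groups, since by (A3) addition on both sides is concatenation in a coordinate of $\mathbb R^k\subset S^k$. For $m=1$ the map $\sigma$ is the identification $S^1\wedge S^d=S^{d+1}$, and we obtain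
\begin{equation}\label{eq:stems}
\mathtt{NSH}((\mathbb C,i),\mathbb C)=\varinjlim_k\pi_k(S^{k+i})=\pi^s_{-i},\qquad\mathtt{NSH}(\mathbb C,\mathbb C)=\mathbb Z .
\end{equation}

\section{Joint eigenvalues and symmetric powers}\label{sec:eig}

Under \eqref{eq:groups} and \eqref{eq:stems}, composition with the corner embedding $\alpha$ is induced by the maps
\[
a_d\colon S^d\to V_{d,m},\qquad z\mapsto\mathrm{diag}(\mathrm{ev}_z,0,\dots,0)=\mathrm{diag}(\mathrm{ev}_z,\mathrm{ev}_*,\dots,\mathrm{ev}_*).
\]
To show that $\alpha_*$ is injective we look for a way back from $V_{d,m}$ to $S^d$. For $d=1$ there is one: in the description of Example~\ref{ex:unitary}, $a_1(z)=\mathrm{diag}(z,1,\dots,1)$, and the determinant $U(m)\to S^1$ is a retraction. The determinant forms the unordered tuple of eigenvalues and then multiplies them. The first step makes sense for all $d$ and is compatible with suspension. For the second step we have no commutative multiplication on $S^d$ to use; it is replaced by the fact that the space of unordered tuples looks like $S^d$ itself in a stable range, once the primes up to $m$ are inverted.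

Let $SP^m(S^d)=(S^d)^m/\mathfrak S_m$ be the symmetric power, with base point $[*,\dots,*]$, and let $j\colon S^d\to SP^m(S^d)$, $z\mapsto[z,*,\dots,*]$. Recall that $\mathbb Z_{(p)}$ is the ring of fractions with denominator prime to $p$, and that $-\otimes\mathbb Z_{(p)}$ is exact and commutes with colimits.

\begin{lemma}\label{lem:sp}
Let $d\ge2$ and let $p>m$ be a prime. Then
\[
j_*\colon\pi_q(S^d)\otimes\mathbb Z_{(p)}\to\pi_q(SP^m(S^d))\otimes\mathbb Z_{(p)}
\]
is bijective for $1\le q<2d-1$.
\end{lemma}

\begin{proof}
We compute homology, and pass to homotopy using simple connectivity.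

\emph{Cell structure.} Let $K$ be a finite triangulation of $S^d$ that has $*$ as a vertex, with a total order on the vertices. The product $(S^d)^m$ has the standard triangulation $L$ whose vertices are the $m$-tuples of vertices of $K$ and whose simplices are the chains $v^0<\dots<v^q$ in the product order such that, in each coordinate, the entries span a simplex of $K$. The group $\mathfrak S_m$ acts on $L$ by permuting coordinates, and it preserves the order of the vertices in each simplex. So an element that maps a simplex to itself fixes it pointwise. Therefore $SP^m(S^d)$ is a finite CW complex with one $q$-cell for each orbit of $q$-simplices, and its cellular chain complex is the complex of coinvariants $C_*(L)_{\mathfrak S_m}$ of the simplicial chain complex. It is path connected, as a quotient of $(S^d)^m$.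

\emph{Simple connectivity.} Paths lift along the orbit map of a finite group \cite[II.6.2]{Bredon}. For edge paths, which represent all elements of the fundamental group, this is elementary here: an edge of the quotient is an orbit of edges of $L$, and a suitable translate of a representative starts at any prescribed lift of the initial vertex. The base point of $SP^m(S^d)$ has the single preimage $(*,\dots,*)$, so a lift of a based loop is a based loop. It is null-homotopic in $(S^d)^m$ because $d\ge2$, and hence so is its image.

\emph{Homology.} This is where $p>m$ is used: $m!$ is invertible in $\mathbb Z_{(p)}$, so $\epsilon=\frac1{m!}\sum_\tau\tau$ is an idempotent of $\mathbb Z_{(p)}[\mathfrak S_m]$. For every module $W$ over this ring, the projection $\epsilon W\to W_{\mathfrak S_m}$ is an isomorphism with inverse $[x]\mapsto\epsilon x$. The homology of the direct summand $\epsilon C$ of the complex $C=C_*(L)\otimes\mathbb Z_{(p)}$ is $\epsilon H_*(C)$. This gives the transfer isomorphism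
\[
H_q(SP^m(S^d);\mathbb Z_{(p)})\cong H_q((S^d)^m;\mathbb Z_{(p)})_{\mathfrak S_m},
\]
induced by the orbit map. By the K\"unneth theorem the homology of $(S^d)^m$ is concentrated in degrees divisible by $d$, and in degree $d$ it is free on the classes $\iota_{r*}[S^d]$, where $\iota_r$ is the inclusion of the $r$-th factor. A permutation $\tau$ carries $\iota_r$ to $\iota_{\tau(r)}$, so $\mathfrak S_m$ permutes this basis transitively and without signs. The coinvariants are $\mathbb Z_{(p)}$, generated by the image of $\iota_{1*}[S^d]$, which is $j_*[S^d]$. Hence $j$ induces an isomorphism on $H_q(-;\mathbb Z_{(p)})$ for $q\le2d-1$.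

\emph{Homotopy.} A simply connected CW complex $X$ has a $p$-localization $X_{(p)}$, which is simply connected and functorial up to homotopy, with natural isomorphisms $\tilde H_*(X_{(p)};\mathbb Z)\cong\tilde H_*(X;\mathbb Z_{(p)})$ and $\pi_*(X_{(p)})\cong\pi_*(X)\otimes\mathbb Z_{(p)}$. So the localization $j_{(p)}$ is a map of simply connected spaces that is an isomorphism on integral homology in degrees at most $2d-1$. Now argue as in Whitehead's theorem. The pair formed by the mapping cylinder of $j_{(p)}$ and its source has vanishing relative homology in degrees at most $2d-1$. By the relative Hurewicz theorem its relative homotopy groups vanish in the same degrees, and the long exact sequence of the pair shows that $j_{(p)}$ is bijective on $\pi_q$ for $q\le 2d-2$.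
\end{proof}

\begin{proposition}\label{prop:split}
Let $m\ge1$ and let $p>m$ be a prime. For all $i\in\mathbb Z$ the map
\[
\alpha_*\otimes\mathbb Z_{(p)}\colon\ \mathtt{NSH}((\mathbb C,i),\mathbb C)\otimes\mathbb Z_{(p)}\to\mathtt{NSH}((\mathbb C,i),M_m)\otimes\mathbb Z_{(p)}
\]
is a split monomorphism.
\end{proposition}

\begin{proof}
Let $e\colon V_{d,m}\to SP^m(S^d)$ send the homomorphism \eqref{eq:diag} to $[z_1,\dots,z_m]$. This is well defined, because the functional $h\mapsto\operatorname{tr}g(h)=\sum_rh(z_r)$ on $C(S^d)$ determines the points $z_r$ with their multiplicities. The map $e$ is based, and $e\circ a_d=j$. It is continuous: formula \eqref{eq:diag} defines a continuous surjection $U(m)\times(S^d)^m\to V_{d,m}$ of compact Hausdorff spaces, hence a quotient map, and its composite with $e$ is the projection to $SP^m(S^d)$.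

Define
\[
\sigma'\colon S^1\wedge SP^m(S^d)\to SP^m(S^{d+1}),\qquad s\wedge[z_1,\dots,z_m]\mapsto[s\wedge z_1,\dots,s\wedge z_m].
\]
It is continuous, since $S^1\times(S^d)^m\to S^1\wedge SP^m(S^d)$ is a quotient map for the same reason. For $g$ as in \eqref{eq:diag} we have
\[
\mathrm{ev}_s\otimes g=\upsilon\,\mathrm{diag}(\mathrm{ev}_{s\wedge z_1},\dots,\mathrm{ev}_{s\wedge z_m})\,\upsilon^*,
\]
as both sides send $h_1\otimes h_2$ to $\upsilon\,\mathrm{diag}(h_1(s)h_2(z_r))_r\,\upsilon^*$. Hence $e\circ\sigma=\sigma'\circ(1\wedge e)$, and the homomorphisms $e_*$ on $\pi_k$ pass to the colimit \eqref{eq:groups}: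
\[
r\colon\mathtt{NSH}((\mathbb C,i),M_m)\to\varinjlim_k\pi_k(SP^m(S^{k+i})),
\]
where the transition maps on the right are $[v]\mapsto[\sigma'\circ(1\wedge v)]$. The composite $r\alpha_*$ is the colimit of the maps $j_*\colon\pi_k(S^{k+i})\to\pi_k(SP^m(S^{k+i}))$. Lemma~\ref{lem:sp} applies with $d=k+i$ and $q=k$ when $k\ge1$, $k+i\ge2$ and $k<2(k+i)-1$, which holds for all large $k$. So $\beta=(r\alpha_*)\otimes\mathbb Z_{(p)}$ is bijective, and $\beta^{-1}\circ(r\otimes\mathbb Z_{(p)})$ is a left inverse of $\alpha_*\otimes\mathbb Z_{(p)}$.
\end{proof}

\begin{remark}\label{rem:hopf}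
Localization cannot be removed from this argument. Sending $m$ points $[a_r:b_r]$ of $S^2=\mathbb{CP}^1$ to the coefficients of the form $\prod_r(b_r\xi-a_r\zeta)$ is a continuous bijection $SP^m(S^2)\to\mathbb{CP}^m$ of compact Hausdorff spaces. For $m\ge2$ we get $\pi_3(SP^m(S^2))\cong\pi_3(S^{2m+1})=0$, so $j_*$ kills the Hopf map $\eta\in\pi_3(S^2)=\mathbb Z$. This shows that the range in Lemma~\ref{lem:sp} cannot be enlarged for $d=2$. It also shows that $r\alpha_*$ kills the stable class of $\eta$, the generator of $\mathtt{NSH}((\mathbb C,-1),\mathbb C)=\pi_1^s=\mathbb Z/2$. So for $m\ge2$ the map $r\alpha_*$ is injective neither integrally nor at the prime $2$.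
\end{remark}

\begin{remark}\label{rem:distinct}
By Proposition~\ref{prop:split} and \eqref{eq:stems}, $\mathtt{NSH}(\mathbb C,M_m)\ne0$, so $M_m\neq0$ in $\mathtt{NSH}$. For $n>m$ an isomorphism $M_n\cong M_m$ would be zero by Lemma~\ref{lem:orth} and would force $M_m=0$. So the $M_n$ are pairwise non-isomorphic.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

If $\alpha_*$ were known to be injective on $\mathtt{NSH}((\mathbb C,i),-)$, we could apply Lemma~\ref{lem:formal} to $u=\alpha$. Proposition~\ref{prop:split} gives only $p$-local information, so we replace $\mathbb C$ and $M_m$ by the cones of multiplication by $p$, whose morphism groups are built from kernels and cokernels of $p$ and thus see nothing else.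

Let $p$ also denote $p\cdot\mathrm{id}$. By (T1) choose exact triangles
\[
\mathbb C\xrightarrow{\,p\,}\mathbb C\to T\to\mathbb C[1],\qquad M_m\xrightarrow{\,p\,}M_m\to T'\to M_m[1].
\]
Composition is bilinear, so $\alpha\circ p=p\circ\alpha$, and by (T1) there is $u\colon T\to T'$ such that $(\alpha,\alpha,u)$ is a morphism of triangles. Complete $u$ to an exact triangle
\[
T\xrightarrow{\,u\,}T'\to Q\xrightarrow{\,w\,}T[1].
\]
Then $T\in\langle\mathbb C\rangle$, $T'\in\langle M_m\rangle$ and $Q\in\langle\mathbb C,M_m\rangle$. We verify the hypotheses of Lemma~\ref{lem:formal} for the class $\mathcal G$ of all objects $(M_n,i)$, which is closed under $[1]$ and $[-1]$.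

\emph{Hypothesis (a) for $n\ge2$.} Here $\mathtt{NSH}((M_n,i),T)=0$ by Lemma~\ref{lem:orth}, since $T\in\langle M_1\rangle$. So $u_*$ is injective.

\emph{Hypothesis (a) for $n=1$.} For an abelian group $G$ let $G/p$ and ${}_pG$ be the cokernel and the kernel of multiplication by $p$. Put $F=\mathtt{NSH}((\mathbb C,i),-)$. The long exact sequences of the two triangles, in which $p$ and $p[1]$ induce multiplication by $\pm p$, give a commutative diagram with exact rows
\[
\begin{array}{ccccccccc}
0&\to&F(\mathbb C)/p&\to&F(T)&\to&{}_pF(\mathbb C[1])&\to&0\\[2pt]
&&\downarrow&&\downarrow{\scriptstyle u_*}&&\downarrow&&\\[2pt]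
0&\to&F(M_m)/p&\to&F(T')&\to&{}_pF(M_m[1])&\to&0,
\end{array}
\]
where the outer vertical maps are induced by $F(\alpha)$ and $F(\alpha[1])$. Translation identifies $F(\alpha[1])$ with $\alpha_*$ on $\mathtt{NSH}((\mathbb C,i)[-1],-)$, and $(\mathbb C,i)[-1]=(\mathbb C,i\mp1)$. So by Proposition~\ref{prop:split} both $F(\alpha)$ and $F(\alpha[1])$ become split monomorphisms after tensoring with $\mathbb Z_{(p)}$. Integers prime to $p$ act invertibly on $G/p$ and ${}_pG$, so these groups are unchanged by $-\otimes\mathbb Z_{(p)}$, and exactness of localization gives natural isomorphisms $G/p\cong(G\otimes\mathbb Z_{(p)})/p$ and ${}_pG\cong{}_p(G\otimes\mathbb Z_{(p)})$. A left inverse induces left inverses on $(-)/p$ and on ${}_p(-)$; here the splitting matters, as the monomorphism $p\colon\mathbb Z\to\mathbb Z$ is zero modulo $p$. So both outer vertical maps are injective. If $u_*x=0$, then the image of $x$ in ${}_pF(\mathbb C[1])$ is zero by injectivity on the right, so $x$ comes from an element $x_0\in F(\mathbb C)/p$. The image of $x_0$ in $F(M_m)/p$ maps to $u_*x=0$ and is therefore zero, so $x_0=0$ by injectivity on the left. Thus $u_*$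 is injective.

\emph{Hypothesis (b).} The top row for $i=0$ and \eqref{eq:stems} show that $\mathtt{NSH}(\mathbb C,T)$ contains $\mathbb Z/p$, so $T\ne0$. Since $T'\in\langle M_m\rangle$, $T\in\langle M_1\rangle$ and $m>1$, Lemma~\ref{lem:orth} gives $\mathtt{NSH}(T',T)=0$. This is the only place where $m\ge2$ is used; for $m=1$ one may take $T'=T$ and $u=\mathrm{id}$, and then $w=0$.

By Lemma~\ref{lem:formal}, $w\ne0$ and $\mathtt{NSH}((M_n,i),w)=0$ for all $n\in\mathbb N$ and $i\in\mathbb Z$. This proves Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Bredon}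
Bredon, \emph{Introduction to Compact Transformation Groups}.

\bibitem{Mahanta}
Snigdhayan Mahanta, \emph{On the Generating Hypothesis in Noncommutative Stable Homotopy}, arXiv:1302.2051 (2013).

\end{thebibliography}
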